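\title{A uniform commutator inequality for a random contraction}

\begin{abstract}
Let $U,V$ be independent Haar unitary $n\times n$ matrices and $J=\frac12(\operatorname{Re}U+i\operatorname{Im}V)$. We prove that for every $\gamma'>8\sqrt2\,(2+\sqrt3)$, with probability tending to one, $\|B\|_2\le\gamma'\|[J,B]\|_2$ for all self-adjoint $B$ of trace zero. This answers a question of Mulcahy and Sinclair. The constant comes from Hastings' theorem on random quantum expanders through a coupling and a H\"older estimate. A second argument, which does not use that theorem, treats independent self-adjoint random matrices $A_n,C_n$ with limiting spectral measures $\mu,\nu$, where $A_n$ is unitarily invariant and $\nu$ is atomless: the analogous inequality holds if and only if $\mu$ is not a Dirac mass. We also show that no $\gamma'<2$ works for $J$.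
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb M_n$ be the algebra of complex $n\times n$ matrices, $I$ its unit, $\mathbb U(n)$ the unitary group and $[X,Y]=XY-YX$. We write $\|\cdot\|$ for the operator norm, $\|\cdot\|_1$ for the trace norm and $\|B\|_2=(\operatorname{Tr}B^*B)^{1/2}$ for the Hilbert--Schmidt norm, and we use freely that $\|XYZ\|_2\le\|X\|\,\|Y\|_2\|Z\|$, that $|\operatorname{Tr}XY|\le\|X\|_1\|Y\|$, and that $|\operatorname{Tr}XY|\le\|X\|_2\|Y\|_2$. For $X\in\mathbb M_n$ put $\operatorname{Re}X=\frac12(X+X^*)$ and $\operatorname{Im}X=\frac1{2i}(X-X^*)$. A random unitary is \emph{Haar} if its law is the Haar probability measure on $\mathbb U(n)$, the unique probability measure invariant under left and right translations. A sequence of events, one for each $n$, holds \emph{with high probability} (w.h.p.) if its probability tends to $1$ as $n\to\infty$; finitely many such sequences hold w.h.p.\ simultaneously.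

Let $U,V\in\mathbb U(n)$ be independent Haar unitaries and let
\[
J=\tfrac12\bigl(\operatorname{Re}U+i\operatorname{Im}V\bigr)=\tfrac14\,(U+U^*+V-V^*),
\]
a random matrix with $\|J\|\le1$. The following question comes from Mulcahy and Sinclair \cite{MS}: is there a constant $\gamma'$, independent of $n$, such that w.h.p.
\begin{equation}\label{eq:J}
\|B\|_2\le\gamma'\,\|[J,B]\|_2\qquad\text{for every self-adjoint }B\in\mathbb M_n\text{ with }\operatorname{Tr}B=0\,?
\end{equation}

\subsection*{What the inequality measures}
Fix $n\ge2$ and any matrix $J\in\mathbb M_n$. By compactness of the unit sphere, \eqref{eq:J} holds for some $\gamma'$ exactly when no nonzero traceless self-adjoint matrix commutes with $J$. This happens exactly when $J$ is irreducible, meaning that no subspace $0\ne E\ne\mathbb C^n$ is invariant under both $J$ and $J^*$. Indeed, a self-adjoint $B$ that commutes with $J$ also commutes with $J^*$, so its eigenspaces are invariant under both, and a nonzero traceless $B$ is not scalar; conversely, if $P_E$ is the projection onto such an $E$, then $P_E-\frac{\dim E}{n}I$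 is a nonzero traceless self-adjoint matrix commuting with $J$. So \eqref{eq:J} is a quantitative form of irreducibility, and the question asks for uniformity in the dimension. Both restrictions on $B$ are needed. The identity commutes with $J$. If non-self-adjoint $B$ were allowed, then $B=J-\frac{\operatorname{Tr}J}nI$ would be traceless, would commute with $J$, and would vanish only if $J$ is scalar, in which case every matrix commutes with $J$.

\begin{example}\label{ex:jordan}
Let $J_n=\sum_{j<n}e_{j,j+1}$ be the Jordan block. For $n=2$ and $B=\begin{pmatrix}z&w\\ \bar w&-z\end{pmatrix}$ with $z$ real, $[J_2,B]=\begin{pmatrix}\bar w&-2z\\0&-\bar w\end{pmatrix}$, so $\|[J_2,B]\|_2^2=2|w|^2+4z^2\ge\|B\|_2^2$ and $\gamma'=1$ works. For every $n$ the block is irreducible, because its invariant subspaces $\operatorname{span}(e_1,\dots,e_j)$, $0<j<n$, are not invariant under $J_n^*$. But $B=\operatorname{diag}(1,\dots,n)-\frac{n+1}2I$ has $[J_n,B]=J_n$ and $\|B\|_2^2=n(n^2-1)/12$, which forces $\gamma'^2\ge n(n+1)/12$. Irreducibility alone gives no uniform constant.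
\end{example}

Self-adjointness of $B$ decouples the real and imaginary parts of $J$. If $A,C,B$ are self-adjoint, then $X=[A,B]$ is skew-adjoint and $Y=i[C,B]$ is self-adjoint, so $\overline{\operatorname{Tr}X^*Y}=\operatorname{Tr}Y^*X=-\operatorname{Tr}X^*Y$, the cross term $2\operatorname{Re}\operatorname{Tr}X^*Y$ vanishes, and
\begin{equation}\label{eq:split}
\|[A+iC,B]\|_2^2=\|[A,B]\|_2^2+\|[C,B]\|_2^2 .
\end{equation}
Each term is explicit in an eigenbasis: if $Z=W\operatorname{diag}(\lambda_j)W^*$ with $W$ unitary and $(b_{ij})$ are the entries of $W^*BW$, then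
\begin{equation}\label{eq:entries}
\|[Z,B]\|_2^2=\sum_{i,j}|\lambda_i-\lambda_j|^2|b_{ij}|^2 .
\end{equation}
Thus \eqref{eq:J} says that no traceless $B$ almost commutes with both $A=\operatorname{Re}U$ and $C=\operatorname{Im}V$. By \eqref{eq:entries}, a matrix that almost commutes with $C$ is concentrated, in an ordered eigenbasis of $C$, on a thin band around the diagonal, a subspace whose dimension is a small fraction of $n^2$. The same holds for $A$ in an independent random basis. Two thin subspaces in general position should make a definite angle once their common vector $I$ is removed, so one guesses that the answer is yes. This is only a heuristic: the rotation $B\mapsto WBW^*$ of $\mathbb M_n$ is far from generic, since it preserves the spectrum of $B$, and we shall see that matrices of low rank fluctuate much more than matrices with spread-out spectrum.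

\subsection*{Results}

\begin{theorem}\label{thm:J}
Let $\gamma'>8\sqrt2\,(2+\sqrt3)$. Then w.h.p.\ $\|B\|_2\le\gamma'\|[J,B]\|_2$ for every self-adjoint trace-zero $B\in\mathbb M_n$.
\end{theorem}

Since $8\sqrt2\,(2+\sqrt3)<42.3$, the value $\gamma'=43$ works. The proof, in Section~\ref{sec:expander}, rests on Hastings' theorem \cite{Hastings}. The second result does not use that theorem and isolates the features of $A$ and $C$ that matter.

The \emph{empirical spectral measure} of a normal matrix gives mass $1/n$ to each eigenvalue, counted with multiplicity. Random probability measures $\mu_n$ \emph{converge weakly in probability} to $\mu$ if $\int f\,d\mu_n\to\int f\,d\mu$ in probability for every bounded continuous $f$. For each $n$ let $A_n,C_n\in\mathbb M_n$ be independent random self-adjoint matrices such that $uA_nu^*$ has the same law as $A_n$ for every $u\in\mathbb U(n)$, and such that the empirical spectral measures of $A_n$ and $C_n$ converge weakly in probability to probability measures $\mu$ and $\nu$ on $\mathbb R$. No norm bounds are assumed. We say that \emph{the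 gap holds} if there is $\gamma<\infty$ such that w.h.p.
\begin{equation}\label{eq:gap}
\|B\|_2^2\le\gamma^2\bigl(\|[A_n,B]\|_2^2+\|[C_n,B]\|_2^2\bigr)\qquad\text{for all }B\in\mathbb M_n\text{ with }\operatorname{Tr}B=0 .
\end{equation}
It suffices to verify \eqref{eq:gap} for self-adjoint $B$. If $B=B_1+iB_2$ with $B_1,B_2$ self-adjoint, then both are traceless, $\|B\|_2^2=\|B_1\|_2^2+\|B_2\|_2^2$, and \eqref{eq:split} with the roles of the matrices exchanged gives $\|[A_n,B]\|_2^2=\|[A_n,B_1]\|_2^2+\|[A_n,B_2]\|_2^2$, and the same for $C_n$.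

\begin{theorem}\label{thm:gap}
In this setting let $\nu$ be atomless.
\begin{enumerate}
\item[(1)] If $\mu$ is not a Dirac mass, the gap holds, with $\gamma$ depending only on $\mu$ and $\nu$.
\item[(2)] If $\mu$ is a Dirac mass, then for every $\gamma$ the probability of \eqref{eq:gap} tends to $0$.
\end{enumerate}
So for atomless $\nu$ the gap holds if and only if $\mu$ is not a Dirac mass.
\end{theorem}

\begin{corollary}\label{cor:fg}
\begin{enumerate}
\item[(a)] Some constant $\gamma'$ makes \eqref{eq:J} hold w.h.p., by an argument independent of Hastings' theorem.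
\item[(b)] Let $f,g$ be real-valued real-analytic functions on the unit circle $\mathbb T$ and $J_{f,g}=f(U)+ig(V)$. There is $\gamma$ such that w.h.p.\ $\|B\|_2\le\gamma\|[J_{f,g},B]\|_2$ for all self-adjoint trace-zero $B$ if and only if $f$ and $g$ are both non-constant.
\end{enumerate}
\end{corollary}

\begin{proposition}\label{prop:lower}
For each $\gamma'<2$, the inequality \eqref{eq:J} fails w.h.p.
\end{proposition}

The infimum of the constants $\gamma'$ for which \eqref{eq:J} holds w.h.p.\ therefore lies in $[\,2,\,8\sqrt2(2+\sqrt3)\,]$. We do not determine its value.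

Section~\ref{sec:tools} collects the tools. After the proof of Theorem~\ref{thm:J}, Section~\ref{sec:fail} describes the obstructions to the gap and proves Theorem~\ref{thm:gap}(2). Sections~\ref{sec:rankone} and~\ref{sec:key} state and prove the estimate at the core of Theorem~\ref{thm:gap}(1), first in rank one and then in general; Section~\ref{sec:gap} deduces the theorem and the corollary, and Section~\ref{sec:lower} proves Proposition~\ref{prop:lower}.

\section{Haar unitaries and spectral measures}\label{sec:tools}

Diagonalizations $Z=S\Lambda S^*$ of random normal matrices are always chosen with $S$ and $\Lambda$ Borel functions of $Z$.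

\begin{lemma}\label{lem:haar}
\begin{enumerate}
\item[(a)] Let $W$ be Haar and independent of a random variable $\xi$, and let $S,T$ be unitaries that are measurable functions of $\xi$. Then $TWS$ is Haar and independent of $\xi$.
\item[(b)] Let $\Lambda$ be a random diagonal unitary whose multiset of diagonal entries has the law of the spectrum of a Haar unitary, and let $W$ be Haar and independent of $\Lambda$. Then $W\Lambda W^*$ is Haar.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Conditionally on $\xi$, the matrix $TWS$ is a translate of a Haar unitary, so its conditional law is Haar measure whatever the value of $\xi$.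

(b) For a fixed diagonal $\lambda$ and a permutation matrix $\pi$, the matrices $W\pi\lambda\pi^*W^*$ and $W\lambda W^*$ have the same law because $W\pi$ is Haar. So the law of $W\Lambda W^*$ depends only on the law of the multiset of entries of $\Lambda$, and it suffices to treat one such $\Lambda$. Let $U=S\Lambda_0S^*$ be Haar and $W_0$ Haar and independent of $U$. Conditioning on $W_0$ shows that $W_0UW_0^*$ is Haar, and it equals $(W_0S)\Lambda_0(W_0S)^*$ with $W_0S$ Haar and independent of $\Lambda_0$ by (a).
\end{proof}

Weak convergence in probability enters only through eigenvalue counts, in the following form of the portmanteau theorem.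

\begin{lemma}\label{lem:count}
Let $\mu_n\to\mu$ weakly in probability, on $\mathbb R$ or on $\mathbb T$. If $O$ is open and $a<\mu(O)$, then w.h.p.\ $\mu_n(O)>a$. If $F$ is closed and $a>\mu(F)$, then w.h.p.\ $\mu_n(F)<a$.
\end{lemma}

\begin{proof}
The indicator of $O$ is an increasing limit of continuous functions $0\le f\le 1_O$, so some such $f$ has $\int f\,d\mu>a$, and w.h.p.\ $\mu_n(O)\ge\int f\,d\mu_n>a$. For $F$, apply this to the complement.
\end{proof}

\medskip\noindent\textbf{Spectrum of a Haar unitary.} By the Diaconis--Shahshahani formula, $\mathbb E|\operatorname{Tr}U^m|^2=\min(m,n)$ for Haar $U$ and $m\ge1$. Hence $\frac1n\operatorname{Tr}U^m\to0$ in probability for each $m\neq0$, and since trigonometric polynomials are uniformly dense in $C(\mathbb T)$, the empirical spectral measure of $U$ converges weakly in probability to the uniform measure on $\mathbb T$. Consequently, for continuous $f:\mathbb T\to\mathbb R$ the empirical spectral measure of $f(U)$ converges weakly in probability to the law of $f(e^{i\theta})$ with $\theta$ uniform. For $\operatorname{Re}U$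 and $\operatorname{Im}U$ this is the arcsine law $dx/(\pi\sqrt{1-x^2})$ on $(-1,1)$, which has mean $0$ and second moment $\frac12$.

\medskip\noindent\textbf{Concentration} \cite[Ch.~5]{Meckes}. There is an absolute constant $c_0>0$ such that, if $f:\mathbb U(n)\to\mathbb R$ is $L$-Lipschitz for $\|\cdot\|_2$ and $W$ is Haar, then for $t>0$
\begin{equation}\label{eq:conc}
\mathbb P\bigl(|f(W)-\mathbb Ef(W)|\ge t\bigr)\le2e^{-c_0nt^2/L^2}.
\end{equation}
Our Lipschitz constants all come from the identity $WXW^*-\hat WX\hat W^*=(W-\hat W)XW^*+\hat WX(W-\hat W)^*$, which gives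
\begin{equation}\label{eq:lipconj}
\|WXW^*-\hat WX\hat W^*\|_2\le2\|X\|\,\|W-\hat W\|_2 ,
\end{equation}
and the same bound with $W^*,\hat W^*$ in place of $W,\hat W$.

\medskip\noindent\textbf{Nets.} For $0<\varepsilon\le1$ the closed unit ball of a real normed space of dimension $D$ contains an $\varepsilon$-net with at most $(3/\varepsilon)^D$ points: the balls of radius $\varepsilon/2$ around a maximal $\varepsilon$-separated set are disjoint and lie in the ball of radius $1+\varepsilon/2$, and one compares volumes.

\begin{lemma}\label{lem:avg}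
Let $n\ge2$, let $y,z\in\mathbb M_n$ be fixed and $W$ Haar. For every traceless $B$,
\[
\mathbb E\bigl[WyW^*\,B\,WzW^*\bigr]=\frac{\operatorname{Tr}y\operatorname{Tr}z-\frac1n\operatorname{Tr}yz}{n^2-1}\;B ,
\]
and $\mathbb E[WyW^*]=\frac{\operatorname{Tr}y}nI$.
\end{lemma}

\begin{proof}
Let $\Psi(B)$ denote the left side, a linear map on $\mathbb M_n$. Since $uW$ is Haar, $u\Psi(B)u^*=\Psi(uBu^*)$ for $u\in\mathbb U(n)$. Under conjugation by $\mathbb U(n)$, the space $\mathbb M_n$ is the sum of $\mathbb CI$ and the traceless matrices. The latter form an irreducible representation: differentiating, an invariant subspace is stable under $[X,\cdot\,]$ for skew-adjoint $X$, hence for all $X$ by complex linearity, so it is an ideal of the simple Lie algebra $\mathfrak{sl}_n(\mathbb C)$. The two summands have different dimensions, so by Schur's lemma $\Psi$ is a scalar $a_0$ on $\mathbb CI$ and a scalar $a$ on traceless matrices. Taking the trace of $\Psi(I)=\mathbb E[WyzW^*]$ gives $a_0=\frac1n\operatorname{Tr}yz$, which with $z=I$ is the last assertion. The map $B\mapsto YBZ$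 on $\mathbb M_n$ has trace $\sum_{i,j}Y_{ii}Z_{jj}=\operatorname{Tr}Y\operatorname{Tr}Z$, so the trace of $\Psi$ is $\operatorname{Tr}y\operatorname{Tr}z=a_0+(n^2-1)a$.
\end{proof}

\section{From quantum expanders to the matrix $J$}\label{sec:expander}

We use Hastings' theorem \cite{Hastings} in the Hermitian case with $D=4$. Let $U',V'$ be independent Haar unitaries and
\[
\Phi(B)=\tfrac14\bigl(U'BU'^*+U'^*BU'+V'BV'^*+V'^*BV'\bigr).
\]
This map is self-adjoint for the Hilbert--Schmidt inner product and preserves the trace. The theorem says that for each $\varepsilon>0$, w.h.p.\ all eigenvalues of $\Phi$ on the trace-zero matrices are at most $\frac{2\sqrt3}4+\varepsilon=\frac{\sqrt3}2+\varepsilon$.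

This is a commutator inequality. Let $B=B^*$ with $\|B\|_2=1$. Then $\|[U',B]\|_2^2=\|U'BU'^*-B\|_2^2=2-2\operatorname{Tr}(BU'BU'^*)$, the trace being real as the trace of a product of two self-adjoint matrices, and $\operatorname{Tr}(BU'^*BU')=\operatorname{Tr}(BU'BU'^*)$ by cyclicity. Hence w.h.p., for all self-adjoint traceless $B$ with $\|B\|_2=1$,
\begin{equation}\label{eq:hastings}
\|[U',B]\|_2^2+\|[V',B]\|_2^2=4-4\operatorname{Tr}\bigl(B\,\Phi(B)\bigr)\ge4-2\sqrt3-4\varepsilon .
\end{equation}

One cannot apply \eqref{eq:hastings} to $U$ itself, because passing to $\operatorname{Re}U$ loses information. If $v,w$ are unit eigenvectors of a unitary $U$ for $e^{i\theta}\ne e^{-i\theta}$, then $B=vw^*+wv^*$ commutes with $\operatorname{Re}U$, while $\|[U,B]\|_2=2\sqrt2\,|\sin\theta|$ by \eqref{eq:entries}. What $[A,B]$ can control is $[h(A),B]$ for a function $h$ of $A=\operatorname{Re}U$. So we look for a unitary of the form $h(A)$ that is close to a Haar unitary. The eigenvalues of $A$ are $\cos\varphi_j$ with $\varphi_j\in[0,\pi]$ asymptotically uniform, so the numbers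 $e^{2i\varphi_j}$ are asymptotically uniform on the circle, and the choice is $h(\cos\varphi)=e^{2i\varphi}$. The function $h$ is not Lipschitz: near $\varphi=0$, $1-\cos\varphi$ is of order $\varphi^2$ while $|e^{2i\varphi}-1|$ is of order $\varphi$. It is H\"older of order $\frac12$, and that suffices.

\begin{lemma}\label{lem:holder}
Let $\varphi_1,\dots,\varphi_n\in[0,\pi]$, let $W$ be unitary, $A=W\operatorname{diag}(\cos\varphi_j)W^*$ and $H=W\operatorname{diag}(e^{2i\varphi_j})W^*$. Then $\|[H,B]\|_2^2\le8\|[A,B]\|_2$ whenever $\|B\|_2=1$.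
\end{lemma}

\begin{proof}
For $\varphi,\varphi'\in[0,\pi]$ put $d=|\varphi-\varphi'|$ and $s=\frac12(\varphi+\varphi')$. Since $s-\frac d2\ge0$ and $s+\frac d2\le\pi$, we have $s\in[\frac d2,\pi-\frac d2]$, so $\sin s\ge\sin\frac d2$ and $|\cos\varphi-\cos\varphi'|=2\sin s\sin\frac d2\ge2\sin^2\frac d2$. Therefore
\[
|e^{2i\varphi}-e^{2i\varphi'}|^2=4\sin^2d=16\sin^2\tfrac d2\cos^2\tfrac d2\le8\,|\cos\varphi-\cos\varphi'| .
\]
With $x_j=\cos\varphi_j$ and $(b_{ij})$ the entries of $W^*BW$, so that $\sum|b_{ij}|^2=1$, formula \eqref{eq:entries} and the Cauchy--Schwarz inequality give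
\[
\|[H,B]\|_2^2\le8\sum_{i,j}|x_i-x_j||b_{ij}|^2\le8\Bigl(\sum_{i,j}|x_i-x_j|^2|b_{ij}|^2\Bigr)^{1/2}=8\|[A,B]\|_2 .\qedhere
\]
\end{proof}

The unitary $H=h(A)$ has Haar eigenvectors but not the eigenvalue law of a Haar unitary. We keep the eigenvectors and substitute an independent Haar spectrum, matched in increasing order of angle. The next lemma shows that this moves every eigenvalue by $o(1)$.

\begin{lemma}\label{lem:quantile}
For each $n$ let $z_1\le\dots\le z_n$ be random points of $[0,1]$ and $F_n(t)=\frac1n\#\{j:z_j\le t\}$. If $F_n(t)\to t$ in probability for each $t\in[0,1]$, then $\max_j|z_j-j/n|\to0$ in probability.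
\end{lemma}

\begin{proof}
Let $D_n=\sup_{t\in[0,1]}|F_n(t)-t|$. By monotonicity of $F_n$, $D_n\le\frac1m+\max_{0\le i\le m}|F_n(\frac im)-\frac im|$ for each integer $m\geq1$, so $D_n\to0$ in probability. Now $j/n\le F_n(z_j)\le z_j+D_n$, and for $0\le t<z_j$ we have $t-D_n\le F_n(t)\le(j-1)/n$, whence $z_j\le(j-1)/n+D_n$. So $|z_j-j/n|\le D_n+1/n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:J}]
Since $\operatorname{Im}V=\operatorname{Re}(-iV)$ and $\tilde V=-iV$ is Haar, $J=\frac12(A+iC)$ with $A=\operatorname{Re}U$, $C=\operatorname{Re}\tilde V$ and $U,\tilde V$ independent Haar unitaries. Only the joint law of $(U,\tilde V)$ matters, so we may realize the pair as follows.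

\emph{Coupling.} Let $(e^{i\theta_j})$ and $(e^{i\psi_j})$ be the spectra of two independent Haar unitaries, and let $W$ be Haar and independent of both. Put $\varphi_j=\arccos(\cos\theta_j)\in[0,\pi]$ and order the indices so that $\varphi_1\le\dots\le\varphi_n$ and $0\le\psi_1\le\dots\le\psi_n<2\pi$. Set
\[
U=W\operatorname{diag}(e^{i\theta_j})W^*,\qquad U'=W\operatorname{diag}(e^{i\psi_j})W^*,\qquad H_A=W\operatorname{diag}(e^{2i\varphi_j})W^* .
\]
By Lemma~\ref{lem:haar}(b), $U$ and $U'$ are Haar, and $A=\operatorname{Re}U=W\operatorname{diag}(\cos\varphi_j)W^*$. Build $\tilde V,V',H_C$ and $C=\operatorname{Re}\tilde V$ in the same way from an independent copy of the data. Then $(U,\tilde V)$ and $(U',V')$ are both pairs of independent Haar unitaries.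

The sets $\{\varphi\le\pi t\}$ and $\{0\le\psi\le2\pi t\}$ are closed arcs of uniform measure $t$ whose interiors have the same measure. By Lemma~\ref{lem:count}, the points $\varphi_j/\pi$ and the points $\psi_j/2\pi$ satisfy the hypothesis of Lemma~\ref{lem:quantile}. Hence $\|U'-H_A\|\le\max_j|\psi_j-2\varphi_j|\to0$ in probability. The copy has the same law, so $\varepsilon_n=\max(\|U'-H_A\|,\|V'-H_C\|)\to0$ in probability.

\emph{Transfer.} Let $B=B^*$, $\operatorname{Tr}B=0$, $\|B\|_2=1$, and put $\alpha_A=\|[A,B]\|_2$, $\alpha_C=\|[C,B]\|_2$. We have $\|[U',B]\|_2\le\|[H_A,B]\|_2+2\varepsilon_n$ and $\|[H_A,B]\|_2\le2$, so Lemma~\ref{lem:holder} gives $\|[U',B]\|_2^2\le8\alpha_A+8\varepsilon_n+4\varepsilon_n^2$, and in the same way $\|[V',B]\|_2^2\le8\alpha_C+8\varepsilon_n+4\varepsilon_n^2$. On the event \eqref{eq:hastings} we obtain, for all such $B$ at once,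
\[
\alpha_A+\alpha_C\ge\frac{2-\sqrt3}4-\frac\varepsilon2-2\varepsilon_n-\varepsilon_n^2 ,
\]
and by \eqref{eq:split}
\[
\|[J,B]\|_2=\tfrac12\sqrt{\alpha_A^2+\alpha_C^2}\ge\frac{\alpha_A+\alpha_C}{2\sqrt2}\ge\frac{2-\sqrt3}{8\sqrt2}-\frac{\varepsilon/2+2\varepsilon_n+\varepsilon_n^2}{2\sqrt2}.
\]
Since $(2-\sqrt3)(2+\sqrt3)=1$, the hypothesis on $\gamma'$ reads $1/\gamma'<(2-\sqrt3)/(8\sqrt2)$. Fix $\varepsilon$ so small that the right side exceeds $1/\gamma'$ whenever $\varepsilon_n\le\varepsilon$. The events \eqref{eq:hastings} and $\varepsilon_n\le\varepsilon$ hold w.h.p., and the theorem follows by homogeneity in $B$.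
\end{proof}

\section{Obstructions to the gap}\label{sec:fail}

We turn to the setting of Theorem~\ref{thm:gap} and write $A,C$ for $A_n,C_n$. The simplest test matrices are $B=vv^*-\frac1nI$ with $v$ a unit vector. They defeat \eqref{eq:gap} when $v$ is an approximate eigenvector of both $A$ and $C$, and a dimension count produces such a $v$ when the spectra are too concentrated.

\begin{proposition}\label{prop:fail}
Let $\mu,\nu$ be arbitrary and suppose there are $\sigma,t\in\mathbb R$ such that
\[
\mu\bigl((\sigma-\varepsilon,\sigma+\varepsilon)\bigr)+\nu\bigl((t-\varepsilon,t+\varepsilon)\bigr)>1\qquad\text{for every }\varepsilon>0 .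
\]
Then for every $\gamma$ the probability of \eqref{eq:gap} tends to $0$. The hypothesis holds if $\mu=\delta_\sigma$, with any $t\in\operatorname{supp}\nu$, and it holds if $\mu(\{\sigma\})+\nu(\{t\})>1$.
\end{proposition}

The case $\mu=\delta_\sigma$ is Theorem~\ref{thm:gap}(2).

\begin{proof}
Given $\gamma$, fix $\varepsilon>0$ with $16\gamma^2\varepsilon^2<1$. Choose $a$ and $b$ strictly below the two masses with $a+b>1$. By Lemma~\ref{lem:count}, w.h.p.\ the spectral subspace of $A$ for $(\sigma-\varepsilon,\sigma+\varepsilon)$ has dimension at least $an$ and that of $C$ for $(t-\varepsilon,t+\varepsilon)$ has dimension at least $bn$. They intersect in dimension at least $(a+b-1)n>0$, so there is a unit vector $v$ with $\|(A-\sigma I)v\|\le\varepsilon$ and $\|(C-tI)v\|\le\varepsilon$. For $B=vv^*-\frac1nI$ and $w=(A-\sigma I)v$ we have $[A,B]=wv^*-vw^*$, so $\|[A,B]\|_2\le2\varepsilon$; the same computation gives $\|[C,B]\|_2\le2\varepsilon$. For $n\geq 2$, $\|B\|_2^2=1-\frac1n\ge\frac12>8\gamma^2\varepsilon^2$, and \eqref{eq:gap} fails.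
\end{proof}

Rank one is not the only obstruction when $\nu$ has atoms.

\begin{example}\label{ex:proj}
Let $n\ge3$ and let $A,C$ be any two projections. Then some nonzero traceless self-adjoint $B$ commutes with both, so \eqref{eq:gap} fails for every $\gamma$. If $A=0$, take $B=vv^*-\frac1nI$ with $v$ a unit eigenvector of $C$. Otherwise let $v\in\operatorname{ran}A$ be a unit eigenvector of $ACA$ restricted to $\operatorname{ran}A$, say $ACv=\lambda v$. The space $E=\operatorname{span}\{v,Cv\}$ is invariant under $A$, since $Av=v$ and $ACv=\lambda v$, and under $C$, since $C^2=C$. As $1\le\dim E\le2<n$, the matrix $B=P_E-\frac{\dim E}nI$ works. Taking independent Haar rotations of a projection of rank $\lfloor n/2\rfloor$ gives $\mu=\nu=\frac12(\delta_0+\delta_1)$: here $\mu$ is not a Dirac mass and the gap fails, so ``atomless'' cannot simply be dropped from Theorem~\ref{thm:gap}(1).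
\end{example}

Independence and unitary invariance cannot be dropped either: if $C=A$, or if $A$ and $C$ are both diagonal, they have a common unit eigenvector $v$, and $vv^*-\frac1nI$ commutes with both.

\section{The key estimate, and the case of rank one}\label{sec:rankone}

Suppose $B$ almost commutes with both $A$ and $C$. The proof of Theorem~\ref{thm:gap}(1) extracts one discrete consequence from each. Because $\nu$ is atomless, the eigenvalues of $C$ can be grouped into many small blocks, and $B$ is almost block diagonal. Because $\mu$ is not a Dirac mass, $A$ has two spectral projections $P,Q$ of rank proportional to $n$ for separated parts of the spectrum, and $PBQ$ is small. These two facts are incompatible, since $P$ and $Q$ are Haar rotated relative to the blocks: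

\begin{proposition}\label{prop:key}
For every $\delta\in(0,1)$ there is $k_0(\delta)$ with the following property. Fix integers $k\ge k_0(\delta)$ and $K\geq1$. Let $n\ge2$, let $N\subset\mathbb M_n$ be the algebra of block-diagonal matrices for a partition of $\{1,\dots,n\}$ into at most $K$ blocks, each of size at most $n/k$, let $p,q$ be projections of rank $r$ with $pq=0$, let $W$ be Haar and $P=WpW^*$, $Q=WqW^*$. Then with probability at least $1-\epsilon_n$, where $\epsilon_n\to0$ depends only on $\delta,k,K,n$,
\[
\Bigl|\operatorname{Tr}(PBQB)-\frac{r^2}{n^2-1}\|B\|_2^2\Bigr|\le\delta\|B\|_2^2\qquad\text{for all self-adjoint }B\in N\text{ with }\operatorname{Tr}B=0 .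
\]
\end{proposition}

Here $\operatorname{Tr}(PBQB)=\|PBQ\|_2^2$. The trace condition is needed because $PIQ=0$. Some restriction such as $B\in N$ is needed because, for a unit vector $v\in\operatorname{ran}P$, the matrix $B=vv^*-\frac1nI$ has $PBQ=0$.

The mechanism is visible for $B=vv^*-\frac1nI$ with $v$ a unit vector supported in one block. Since $PQ=0$, we have $PBQ=(Pv)(Qv)^*$ and
\[
\operatorname{Tr}(PBQB)=\langle v,Pv\rangle\langle v,Qv\rangle .
\]
Fix $t\in(0,1)$ and let $g(v)=\langle v,(P-\frac rnI)v\rangle$ for $\|v\|\le1$. For fixed $v$, $\mathbb Eg(v)=0$ by Lemma~\ref{lem:avg}, and $g(v)$ is a $2$-Lipschitz function of $W$ by \eqref{eq:lipconj}. So \eqref{eq:conc} gives $\mathbb P(|g(v)|\ge t)\le2e^{-c_0nt^2/4}$. The vectors supported in a given block form a real space of dimension at most $2n/k$, whose unit ball has a $\frac t2$-net with at most $(6/t)^{2n/k}$ points, and $|g(v)-g(w)|\le2\|v-w\|$ on the unit ball because $\|P-\frac rnI\|\le1$. A union bound shows that $|\langle v,Pv\rangle-\frac rn|\le2t$ for all unit vectors supported in one block, outside an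 event of probability at most
\[
2K\exp\Bigl(-n\Bigl[\frac{c_0t^2}4-\frac2k\log\frac6t\Bigr]\Bigr),
\]
which tends to $0$ once $k$ is large in terms of $t$. The same bound holds for $Q$, and then $|\operatorname{Tr}(PBQB)-r^2/n^2|\le4t$, as both factors lie in $[0,1]$. In words, a vector living in one small block has definite mass in the ranges of both $P$ and $Q$, so it is not an approximate eigenvector of $A$.

The proof compared two exponents, $n$ from concentration and $n/k$ from the size of the net, and the small blocks supplied the factor $1/k$. For general $B\in N$ with $\|B\|_2=1$ the direct comparison fails. The Lipschitz constant of $W\mapsto\operatorname{Tr}(PBQB)$ is of order $\|B\|$, which can be $1$, so the worst tail has exponent of order $n$, whereas $N$ can have dimension of order $n^2/k$. The remedy is to match the two exponents rank by rank. If $B$ has rank $m$ and all its nonzero eigenvalues have comparable size, then $\|B\|$ is of order $m^{-1/2}$ and the tail has exponent $nm$, while block-diagonal matrices of rank $m$ depend on $O(nm/k)$ parameters. A general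 $B$ is a sum of such pieces, one for each dyadic scale of eigenvalues.

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}

A decomposition of $B$ produces cross terms, so we work with a bilinear form. For self-adjoint $B,B'$ let
\[
F(B,B')=\operatorname{Re}\operatorname{Tr}(PBQB'),\qquad\beta(B,B')=F(B,B')-\mathbb EF(B,B').
\]
These are real bilinear and symmetric, because $\overline{\operatorname{Tr}(PBQB')}=\operatorname{Tr}(B'QBP)=\operatorname{Tr}(PB'QB)$. For traceless $B$, Lemma~\ref{lem:avg} with $y=p$, $z=q$, $yz=0$ gives $\mathbb E[PBQ]=\frac{r^2}{n^2-1}B$, so $\mathbb EF(B,B)=\frac{r^2}{n^2-1}\|B\|_2^2$. This is the only use of $\operatorname{Tr}B=0$ and of $pq=0$. It remains to show that, outside an event of probability $\epsilon_n$,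
\begin{equation}\label{eq:goal}
|\beta(B,B)|\le\delta\qquad\text{for all self-adjoint }B\in N\text{ with }\|B\|_2=1 .
\end{equation}

For every $W$ we have $|F(B,B')|\le\|B\|_1\|QB'P\|\le\|B\|_1\|B'\|$ and $|F(B,B')|\le\|B\|_2\|B'\|_2$. The same bounds hold for $\mathbb EF$, so
\begin{equation}\label{eq:det}
|\beta(B,B')|\le2\|B\|_1\|B'\|,\qquad|\beta(B,B')|\le2\|B\|_2\|B'\|_2 .
\end{equation}
Writing $F=\operatorname{Re}\operatorname{Tr}(pXqX')$ with $X=W^*BW$, $X'=W^*B'W$, changing $X$ and $X'$ one at a time, and using \eqref{eq:lipconj}, we see that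
\begin{equation}\label{eq:lipF}
W\mapsto F(B,B')\ \text{ is Lipschitz with constant }\ 2\bigl(\|B\|\|B'\|_2+\|B\|_2\|B'\|\bigr).
\end{equation}

\subsection*{Flat matrices}
For $1\le m\le n$ let
\[
\mathcal F_m=\bigl\{B=B^*\in N:\ \operatorname{rank}B\le m,\ \|B\|_2\le1,\ \|B\|\le2/\sqrt m\bigr\}.
\]
The next lemma is the only place where the size and number of the blocks are used.

\begin{lemma}\label{lem:net}
For $0<\varepsilon\le1$, the set $\mathcal F_m$ contains a $4\varepsilon$-net for $\|\cdot\|_2$ with at most $(n+1)^K(3/\varepsilon)^{4nm/k}$ points.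
\end{lemma}

\begin{proof}
Let $B\in\mathcal F_m$ have blocks $B_i$ of size $d_i\le n/k$ and rank $m_i$, so $\sum m_i\le m$. There are at most $(n+1)^K$ possible tuples $(m_i)$; fix one. Let $G_i$ be a $d_i\times m_i$ isometry onto the range of $B_i$ and $Z_i=G_i^*B_i$, so $B_i=G_iZ_i$. Then $B=GZ$ with $G=\bigoplus G_i$ and $Z=\bigoplus Z_i$, where $\|G\|\le1$ and $\|Z\|_2=\|B\|_2\le1$. So $G$ lies in the unit ball, for the operator norm, of the space of matrices of its block shape, $Z$ lies in the unit ball, for $\|\cdot\|_2$, of the space of matrices of the transposed shape, and each space has real dimension $2\sum d_im_i\le2nm/k$. Take $\varepsilon$-nets of the two balls. For $G,G',Z,Z'$ in these balls,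
\[
\|GZ-G'Z'\|_2\le\|G-G'\|\|Z\|_2+\|G'\|\|Z-Z'\|_2\le\|G-G'\|+\|Z-Z'\|_2 ,
\]
so $\mathcal F_m$ is covered by at most $(n+1)^K(3/\varepsilon)^{4nm/k}$ balls of radius $2\varepsilon$. Their centers need not be flat, so we choose a point of $\mathcal F_m$ in each ball that meets $\mathcal F_m$; these points form a $4\varepsilon$-net.
\end{proof}

\begin{lemma}\label{lem:flat}
For every $\delta_1\in(0,1)$ there is $k_1(\delta_1)$ such that, if $k\ge k_1(\delta_1)$, then outside an event of probability at most $2n^2(n+1)^{2K}e^{-c_0n\delta_1^2/512}$,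
\begin{equation}\label{eq:flat}
|\beta(B,B')|\le\delta_1\qquad\text{for all }1\le m,m'\le n,\ B\in\mathcal F_m,\ B'\in\mathcal F_{m'} .
\end{equation}
\end{lemma}

\begin{proof}
By symmetry let $m\le m'$. The tail bound is governed by the smaller rank and the size of the net by the larger, so the union bound works only for comparable ranks; very different ranks are handled deterministically. Let $\tau=\delta_1^2/16$.

If $m\le\tau m'$, then $\|B\|_1\le\sqrt m\,\|B\|_2\le\sqrt m$, and \eqref{eq:det} gives $|\beta(B,B')|\le2\sqrt m\cdot2/\sqrt{m'}\le4\sqrt\tau=\delta_1$.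

Let $\tau m'<m\le m'$. By \eqref{eq:lipF} the Lipschitz constant is at most $2(2/\sqrt m+2/\sqrt{m'})\le8/\sqrt m$, so for a fixed pair \eqref{eq:conc} gives
\[
\mathbb P\bigl(|\beta(B,B')|\geq\delta_1/2\bigr)\le2e^{-c_0nm\delta_1^2/256}.
\]
Take the nets of Lemma~\ref{lem:net} for $\mathcal F_m$ and $\mathcal F_{m'}$ with $\varepsilon=\delta_1/32$. If $B_0,B_0'$ are net points within $\delta_1/8$ of $B,B'$, then by \eqref{eq:det}
\[
|\beta(B,B')-\beta(B_0,B_0')|\le|\beta(B-B_0,B')|+|\beta(B_0,B'-B_0')|\le2\cdot\tfrac{\delta_1}8+2\cdot\tfrac{\delta_1}8=\tfrac{\delta_1}2 .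
\]
Since $m+m'\le2m'<2m/\tau$, the number of pairs of net points is at most
\[
(n+1)^{2K}\exp\Bigl(\frac{4n(m+m')}k\log\frac{96}{\delta_1}\Bigr)\le(n+1)^{2K}\exp\Bigl(\frac{8nm}{\tau k}\log\frac{96}{\delta_1}\Bigr).
\]
Choose $k_1$ with $\frac8{\tau k_1}\log\frac{96}{\delta_1}\le\frac{c_0\delta_1^2}{512}$. For $k\ge k_1$ the probability that some pair of net points has $|\beta|\ge\delta_1/2$ is at most $2(n+1)^{2K}e^{-c_0nm\delta_1^2/512}$. Use $m\ge1$ and sum over the at most $n^2$ pairs $(m,m')$.
\end{proof}

\subsection*{Dyadic decomposition}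
Choose an integer $s\geq1$ with $32\cdot2^{-s}\le\delta/2$, put $\delta_1=\delta/(4s)$ and $k_0(\delta)=k_1(\delta_1)$, and let $\epsilon_n$ be the probability bound in Lemma~\ref{lem:flat}, which tends to $0$ because $K$ is fixed. Assume \eqref{eq:flat} and let $B=B^*\in N$ with $\|B\|_2=1$. All eigenvalues satisfy $|\lambda|\le1$. Write $B=\sum_{l\ge0}B_l$, a finite sum, where $B_l$ is the part of $B$ on the eigenvalues with $2^{-l-1}<|\lambda|\le2^{-l}$. Each $B_l$ is a real function of $B$, hence a self-adjoint element of $N$. With $b_l=\|B_l\|_2$ and $m_l=\operatorname{rank}B_l$,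
\[
\sum_lb_l^2=1,\qquad m_l\,4^{-l-1}\le b_l^2,\qquad\|B_l\|\le2^{-l},\qquad\|B_l\|_1\le m_l2^{-l}.
\]
If $B_l\ne0$, the second and third relations give $\|B_l\|\le2b_l/\sqrt{m_l}$, that is, $B_l/b_l\in\mathcal F_{m_l}$. Expand $\beta(B,B)=\sum_{l,j}\beta(B_l,B_j)$. The number of scales is not bounded independently of $n$, so applying \eqref{eq:flat} to all pairs would cost the factor $(\sum_lb_l)^2$. We apply it only to nearby scales.

\emph{Near pairs.} For each integer $h$, $\sum_lb_lb_{l+h}\le1$ by the Cauchy--Schwarz inequality. By \eqref{eq:flat},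
\[
\sum_{|l-j|<s}|\beta(B_l,B_j)|\le\delta_1\sum_{|l-j|<s}b_lb_j\le(2s-1)\delta_1\le\frac\delta2 .
\]

\emph{Far pairs.} For $j\ge l+s$, \eqref{eq:det} gives $|\beta(B_l,B_j)|\le2\,m_l2^{-l}\,2^{-j}\le8\,b_l^2\,2^{l-j}$. Summing over $j\ge l+s$ gives $16\,b_l^2\,2^{-s}$, and summing over $l$ gives $16\cdot2^{-s}$. By symmetry of $\beta$, all pairs with $|l-j|\ge s$ contribute at most $32\cdot2^{-s}\le\delta/2$.

Together these prove \eqref{eq:goal}, and with it Proposition~\ref{prop:key}. \qed

\section{Proof of the gap}\label{sec:gap}

\begin{proof}[Proof of Theorem~\ref{thm:gap}(1)]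
\emph{Normal form.} Let $W_0$ be Haar and independent of $(A,C)$. Conditioning on $W_0$ and using independence of $A$ and $C$ and invariance of the law of $A$, we see that $(W_0AW_0^*,C)$ has the same law as $(A,C)$. Diagonalize $A=SXS^*$, $C=TYT^*$. Conjugating both matrices by $T^*$ does not affect \eqref{eq:gap} and turns $(W_0AW_0^*,C)$ into $(WXW^*,Y)$ with $W=T^*W_0S$, which is Haar and independent of $(X,Y)$ by Lemma~\ref{lem:haar}(a). So we may assume $A=WXW^*$ with $X=\operatorname{diag}(x_i)$, and $C=Y=\operatorname{diag}(y_a)$.

\emph{Use of $A$.} Since $\mu$ is not a Dirac mass, its support has two points, and between them we find $\sigma<\sigma'$ with $\mu((-\infty,\sigma))>0$ and $\mu((\sigma',\infty))>0$. Fix $\eta\in(0,\frac12)$ strictly smaller than both masses. By Lemma~\ref{lem:count}, w.h.p.\ $X$ has at least $\eta n$ eigenvalues in each half-line. On this event let $r=\lfloor\eta n\rfloor$, let $p$ and $q$ be the diagonal projections onto the first $r$ coordinates with $x_i<\sigma$ and the first $r$ with $x_i>\sigma'$, so $pq=0$, and put $P=WpW^*$, $Q=WqW^*$.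 Let $\phi(x)=\min\bigl(1,\max(0,\frac{x-\sigma}{\sigma'-\sigma})\bigr)$, which vanishes on the left half-line, equals $1$ on the right one, and is Lipschitz with constant $(\sigma'-\sigma)^{-1}$. Then $P\phi(A)=0$ and $\phi(A)Q=Q$, so $P[\phi(A),B]Q=-PBQ$, and \eqref{eq:entries} applied to $\phi(A)$ and to $A$ gives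
\begin{equation}\label{eq:useA}
\|PBQ\|_2\le\|[\phi(A),B]\|_2\le(\sigma'-\sigma)^{-1}\|[A,B]\|_2 .
\end{equation}

\emph{Use of $C$.} We cut the real line into intervals of small $\nu$-mass and group the coordinates accordingly. The difficulty is at the cuts: if $y_a$ and $y_b$ are close but on opposite sides of a cut, then $e_{ab}+e_{ba}$ almost commutes with $C$ and is orthogonal to the block-diagonal algebra. No single partition serves all $B$. We therefore prepare $L$ partitions with disjoint sets of cuts; a given $B$ cannot put much mass near the cuts of all of them.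

Put $c=\eta/2$, $\delta=\eta^2/4$, $L=\lceil64/c^2\rceil$, fix an integer $k\ge k_0(\delta)$ with $k\geq1$, and let $M=2Lk$. As $\nu$ is atomless, its distribution function is continuous, so there are $t_1<\dots<t_{M-1}$ with $\nu((-\infty,t_i])=i/M$. Set $t_0=-\infty$, $t_M=\infty$ and $\rho=\min_{1\le i\le M-2}(t_{i+1}-t_i)>0$. The $i$th \emph{cell} is the set of real $y$ with $t_{i-1}<y\le t_i$, for $1\le i\le M$. Its closure has $\nu$-mass $1/M$, again because $\nu$ is atomless, so by Lemma~\ref{lem:count} w.h.p.\ each cell contains at most $2n/M$ of the $y_a$. For $\varsigma\in\{0,\dots,L-1\}$, cut the line at those $t_i$, $1\le i\le M-1$, with $i\equiv\varsigma\pmod L$. There are at most $2k$ cuts, so the line falls into at most $2k+1$ intervals, each a union of at most $L$ consecutive cells. Grouping the coordinates $a$ by the interval containing $y_a$ gives a partition into at most $K=2k+1$ blocks of size at most $2Ln/M=n/k$. Let $N_\varsigma$ be the block-diagonal algebra and $E_\varsigma$ the map that keeps the entries inside the blocks and replaces the others by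 $0$.

Let $B=B^*$, $\operatorname{Tr}B=0$, $\|B\|_2=1$, and call $\sum|b_{ab}|^2$ over a set of positions its mass. An entry $b_{ab}$ removed by $E_\varsigma$ has $y_a,y_b$ in different cells $i<j$, in some order. If $j\ge i+2$, then $1\le i\le M-2$, one of the values is at most $t_i$ and the other exceeds $t_{j-1}\ge t_{i+1}$, so $|y_a-y_b|\ge\rho$; by \eqref{eq:entries} all such positions have mass at most $\rho^{-2}\|[C,B]\|_2^2$. If $j=i+1$, then $t_i$ is a cut for $\varsigma$. Let $\omega_\varsigma$ be the mass of the positions of this second kind. Each $t_i$ is a cut for exactly one $\varsigma$, so these sets of positions are disjoint, $\sum_\varsigma\omega_\varsigma\le1$, and $\omega_\varsigma\le1/L$ for some $\varsigma$ depending on $B$. For this $\varsigma$ the matrix $B'=E_\varsigma(B)\in N_\varsigma$ is self-adjoint, it is traceless because the diagonal is kept, and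
\begin{equation}\label{eq:useC}
\|B-B'\|_2\le\rho^{-1}\|[C,B]\|_2+L^{-1/2}.
\end{equation}

\emph{Conclusion.} Condition on $(X,Y)$ in the w.h.p.\ event where the eigenvalue counts above hold. Then $p,q$ and the $N_\varsigma$ are fixed and $W$ is still Haar. Apply Proposition~\ref{prop:key} to each of the $L$ algebras $N_\varsigma$; the conditional probability of failure is at most $L\epsilon_n$, uniformly in $(X,Y)$. For large $n$, $\frac{r^2}{n^2-1}\ge\frac{(\eta n-1)^2}{n^2}\ge\frac{\eta^2}2$. So w.h.p.\ $\|PB'Q\|_2^2\ge(\frac{\eta^2}2-\frac{\eta^2}4)\|B'\|_2^2=c^2\|B'\|_2^2$ for all traceless self-adjoint $B'\in\bigcup_\varsigma N_\varsigma$. On this event, for $B$ and $B'$ as above, using $\|B'\|_2\ge1-\|B-B'\|_2$ and $c\le1$,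
\[
\|PBQ\|_2\ge c\|B'\|_2-\|B-B'\|_2\ge c-2\|B-B'\|_2 .
\]
By \eqref{eq:useA}, \eqref{eq:useC} and $2L^{-1/2}\le c/4$,
\[
\frac{\|[A,B]\|_2}{\sigma'-\sigma}+\frac{2\|[C,B]\|_2}\rho\ge\frac{3c}4 .
\]
The Cauchy--Schwarz inequality now gives \eqref{eq:gap} with $\gamma=\frac4{3c}\bigl((\sigma'-\sigma)^{-2}+4\rho^{-2}\bigr)^{1/2}$. The parameters were chosen in the order $\sigma,\sigma',\eta$ (from $\mu$), then $c,\delta,L,k,M$, then $\rho$ (from $\nu$ and $M$), so $\gamma$ depends only on $\mu$ and $\nu$. No norm bound was needed, because $A$ entered through the Lipschitz function $\phi$ and $C$ through eigenvalue counts and the lower bound $\rho$.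
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:fg}]
(b) By \eqref{eq:split}, $\|[J_{f,g},B]\|_2^2=\|[f(U),B]\|_2^2+\|[g(V),B]\|_2^2$ for self-adjoint $B$. The matrices $A=f(U)$ and $C=g(V)$ are independent and self-adjoint, $uf(U)u^*=f(uUu^*)$ has the law of $f(U)$, and by Section~\ref{sec:tools} the limits $\mu,\nu$ are the images of the uniform measure under $f$ and $g$. A non-constant real-analytic function on the circle has finite level sets, since an infinite level set would have an accumulation point and force the function to be constant. So if $f$ and $g$ are non-constant, $\mu$ and $\nu$ are atomless and Theorem~\ref{thm:gap}(1) applies. If $f$ is constant and $n\ge2$, then $B=vv^*-\frac1nI\neq0$ with $v$ a unit eigenvector of $V$ commutes with $f(U)$ and $g(V)$, and the inequality fails for every $\gamma$. If $g$ is constant, take $v$ to be an eigenvector of $U$.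

(a) Take $f(e^{i\theta})=\frac12\cos\theta$ and $g(e^{i\theta})=\frac12\sin\theta$ in (b), so that $J_{f,g}=J$.
\end{proof}

\section{The constant is at least two}\label{sec:lower}

By \eqref{eq:split}, a good test matrix for \eqref{eq:J} kills one of the two commutators. The matrix $A=\operatorname{Re}U$ itself, made traceless, does so.

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $A=\operatorname{Re}U$, $Y=\operatorname{Im}V$ and let $W$ be Haar and independent of $(A,Y)$. The law of $Y$ is invariant under conjugation and $Y$ is independent of $A$, so $(A,WYW^*)$ has the same law as $(A,Y)$, and we may take $J=\frac12(A+iC)$ with $C=WYW^*$. Let $B=A-\frac{\operatorname{Tr}A}nI$. Then $\frac1n\|B\|_2^2=\frac1n\operatorname{Tr}A^2-(\frac1n\operatorname{Tr}A)^2\to\frac12$ in probability, so $B\ne0$ w.h.p. Since $[A,B]=0$, we have $\|[J,B]\|_2=\frac12\|[C,B]\|_2$.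

Condition on $(A,Y)$ with $B\neq0$, write $\mathbb E_W$ for the expectation over $W$, and let $f(W)=\|[C,B]\|_2/\|B\|_2$. Expanding, $\|[C,B]\|_2^2=2\operatorname{Tr}(C^2B^2)-2\operatorname{Tr}(B\,CBC)$. Lemma~\ref{lem:avg} gives $\mathbb E_WC^2=\frac{\operatorname{Tr}Y^2}nI$ and, as $B$ is traceless, $\mathbb E_W[CBC]=aB$, so
\[
\mathbb E_Wf^2=\frac2n\operatorname{Tr}Y^2-2a,\qquad a=\frac{(\operatorname{Tr}Y)^2-\frac1n\operatorname{Tr}Y^2}{n^2-1}.
\]
Since $\frac1n\operatorname{Tr}Y\to0$ and $\frac1n\operatorname{Tr}Y^2\to\frac12$ in probability, $a\to0$ and $\mathbb E_Wf^2\to1$ in probability. For $\hat C=\hat WY\hat W^*$, \eqref{eq:lipconj} and $\|Y\|\le1$ give $\|[C-\hat C,B]\|_2\le2\|B\|\|C-\hat C\|_2\le4\|B\|\|W-\hat W\|_2$, so $f$ is Lipschitz with constant $4\|B\|/\|B\|_2\le4$. By \eqref{eq:conc} its conditional variance is at most $\int_0^\infty2t\cdot2e^{-c_0nt^2/16}\,dt=32/(c_0n)$. Hence $(\mathbb E_Wf)^2\to1$ in probability, so $\mathbb E_Wf\to1$ in probability as $f\ge0$, and Chebyshev's inequality gives $f\to1$ in probability. Thus $\|B\|_2/\|[J,B]\|_2=2/f\to2$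 in probability, and for $\gamma'<2$ this $B$ violates \eqref{eq:J} w.h.p.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hastings}
M.~B. Hastings, \emph{Random unitaries give quantum expanders}, Phys. Rev. A 76, 032315 (2007).

\bibitem{Meckes}
E.~Meckes, \emph{The Random Matrix Theory of the Classical Compact Groups}, CUP, 2019.

\bibitem{MS}
Garrett Mulcahy and Thomas Sinclair, \emph{Malnormal matrices}, arXiv:2009.11139 (2020).

\end{thebibliography}
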